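# Gauss sums of factorizable Hopf algebras: why $\mathfrak g'=\pm\mathfrak g$ in every dimension

## 1. The guess $\mathfrak g'=\pm\mathfrak g$, tested on group algebras

To a semisimple factorizable Hopf algebra $H$ of dimension $n$ over a field of characteristic zero one attaches two numbers $\mathfrak g$ and $\mathfrak g'$, analogues of a quadratic Gauss sum and its conjugate. They are linked by $\mathfrak g\mathfrak g'=n$. When $n$ is odd it is known that $\mathfrak g'=\mathfrak g$ if $n\equiv1\pmod 4$ and $\mathfrak g'=-\mathfrak g$ if $n\equiv 3\pmod 4$. In general it is known that $\mathfrak g/\mathfrak g'$ is a root of unity (Vafa's theorem) and that $\mathfrak g^4=\mathfrak g'^4$. So the answer one would first guess is that parity does not matter, and that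

$$\mathfrak g^2=\mathfrak g'^2,\qquad\text{that is,}\qquad \mathfrak g'=\pm\mathfrak g,$$

holds for even $n$ as well. This is what Sommerhaeuser and Zhu conjecture in "On the Central Charge of a Factorizable Hopf Algebra" (arXiv:0906.3471, 2009). We fix the definitions, try small cases, and then prove that the guess is right.

**Definitions.** Let $K$ be a field of characteristic $0$ and $H$ a semisimple Hopf algebra over $K$ of finite dimension $n$, with coproduct $\Delta(h)=h_{(1)}\otimes h_{(2)}$, counit $\varepsilon$ and antipode $S$. The dual $H^*$ is an algebra under $(pq)(h)=p(h_{(1)})q(h_{(2)})$, with unit $\varepsilon$. An *R-matrix* is an invertible $R=\sum_i r_i\otimes r_i'\in H\otimes H$ with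

$$R\,\Delta(h)=\Delta^{op}(h)\,R,\qquad (\Delta\otimes \mathrm{id})R=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.\tag{1}$$

Here $R_{xy}$ means: put $r_i$ in leg $x$, $r'_i$ in leg $y$, and $1$ in all other legs. In particular $R_{21}=\sum r'_i\otimes r_i$. We call $H$ *factorizable* if

$$\Phi:H^*\to H,\qquad \Phi(f)=(f\otimes\mathrm{id})(R_{21}R)$$

is bijective. The *Drinfel'd element* is $u=\sum_iS(r'_i)r_i$; it is invertible. Let $\chi_R$ be the character of the regular representation; equivalently, $\chi_R$ is the unique two-sided integral in $H^*$ with $\chi_R(1)=n$. Finally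

$$\mathfrak g=\chi_R(u^{-1}),\qquad \mathfrak g'=\chi_R(u).$$

**The running example.** Let $K=\mathbb C$, let $G$ be a finite abelian group and $H=\mathbb C[G]$. Write the character group $\hat G$ additively, and let $e_x$ $(x\in\hat G)$ be the primitive idempotents, so that
$$\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z,\qquad S(e_x)=e_{-x},\qquad \varepsilon(e_x)=\delta_{x,0}.$$
Let $\beta:\hat G\times\hat G\to\mathbb C^\times$ be a bicharacter and $R=\sum_{x,y}\beta(x,y)\,e_x\otimes e_y$. This is an R-matrix: it is invertible because $\beta$ has nonzero values, the first condition in (1) is automatic because $H$ is commutative and cocommutative, and the other two say that $\beta$ is multiplicative in each variable. Put $b(x,y)=\beta(x,y)\beta(y,x)$. Then $R_{21}R=\sum b(x,y)e_x\otimes e_y$, so $H$ is factorizable iff the matrix $(b(x,y))$ is invertible, iff the bicharacter $b$ is nondegenerate. (If $b$ is nondegenerate, the rows are the distinct characters of $\hat G$. If not, two rows agree.) Next,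 $u=\sum_{x,y}\beta(x,y)e_{-y}e_x=\sum_x\beta(x,x)^{-1}e_x$, and $\chi_R(e_x)=1$. Hence

$$\mathfrak g=\sum_{x}\beta(x,x),\qquad \mathfrak g'=\sum_x\beta(x,x)^{-1}.$$

Now we test the guess.

* **Example 1.** $\hat G=\mathbb Z/3$, $\beta(x,y)=\omega^{xy}$ with $\omega=e^{2\pi i/3}$. Here $b(x,y)=\omega^{2xy}$ is nondegenerate and $\mathfrak g=1+2\omega=i\sqrt3$, $\mathfrak g'=1+2\omega^2=-i\sqrt3$. So $\mathfrak g'=-\mathfrak g$.
* **Example 2.** $\hat G=(\mathbb Z/2)^2$, $\beta((a,b),(c,d))=(-1)^{ad}$. Here $b((a,b),(c,d))=(-1)^{ad+bc}$ is nondegenerate, $\beta(x,x)=(-1)^{ab}$, and $\mathfrak g=\mathfrak g'=3-1=2$.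
* **Example 3.** $\hat G=(\mathbb Z/2)^2$, $\beta((a,b),(c,d))=(-1)^{ac+ad+bd}$. Again $b=(-1)^{ad+bc}$; now $\beta(x,x)=(-1)^{a+ab+b}$ equals $-1$ at every $x\ne0$, so $\mathfrak g=\mathfrak g'=1-3=-2$.
* **Cyclic groups of even order.** Let $\hat G=\mathbb Z/m$ with $m$ even. Every bicharacter is $\beta(x,y)=\zeta^{xy}$ with $\zeta^m=1$, so $b(m/2,y)=\zeta^{my}=1$ and $b$ is degenerate. No factorizable structure arises, in particular none for $\mathbb Z/2$.

The last case deserves attention. The function $q(0)=1$, $q(1)=i$ on $\mathbb Z/2$ has Gauss sum $1+i$, with conjugate $1-i$, and $(1+i)^2=2i=-(1-i)^2$. That would break the guess. It is not a counterexample, because $q$ is not of the form $\beta(x,x)$: on $\mathbb Z/2$ a bicharacter takes only the values $\pm1$. We return to this near miss in Section 2.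

**Reduction.** The elements $u$, $\chi_R$ and the numbers $\mathfrak g,\mathfrak g'$ do not change under extension of scalars. Neither does semisimplicity (an integral normalized by $\varepsilon(\Lambda)=1$ stays one) nor factorizability (bijectivity of a linear map). **From now on $K$ is algebraically closed.** Let $V_0=K$ (trivial), $V_1,\dots$ be the simple $H$-modules, $r$ of them, with characters $\chi_i$ and dimensions $d_i$. Write $V_{i^*}=V_i^*$, so $\chi_{i^*}=\chi_i\circ S$, and let $C$ be the permutation matrix of $i\mapsto i^*$, that is, $C_{ij}=\delta_{j,i^*}$. Put $\lambda=\chi_R/n$ and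

$$M_{ij}=(\chi_i\otimes\lambda\otimes\chi_j)(R_{12}R_{23}),\qquad e=\sum_iM_{ii^*}=\sum_i(\chi_i\otimes\lambda\otimes\chi_i)(R_{12}R_{23}^{-1}).\tag{2}$$

**Theorem A.** *Let $H$ be semisimple and factorizable over a field of characteristic $0$. Then $\mathfrak g^2=\mathfrak g'^2$. More precisely, $e$ is an odd positive integer and*
$$\mathfrak g'=(-1)^{(e-1)/2}\,\mathfrak g .$$

**Textbook facts we use.** The first is due to Larson–Radford. Facts (F2)–(F3) are in Drinfel'd, *On almost cocommutative Hopf algebras* (1990).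

* (F1) $S^2=\mathrm{id}$. Applying $S$ to $h_{(1)}S(h_{(2)})=\varepsilon(h)1=S(h_{(1)})h_{(2)}$ gives $h_{(2)}S(h_{(1)})=\varepsilon(h)1=S(h_{(2)})h_{(1)}$.
* (F2) $(\varepsilon\otimes\mathrm{id})R=(\mathrm{id}\otimes\varepsilon)R=1$, $(S\otimes S)R=R$, and $(S\otimes\mathrm{id})R=R^{-1}=(\mathrm{id}\otimes S^{-1})R$. By (F1) the last expression is $(\mathrm{id}\otimes S)R$.
* (F3) $uhu^{-1}=S^2(h)$, so $u$ is central. Also $\Delta(u)=(R_{21}R)^{-1}(u\otimes u)$ and $\varepsilon(u)=1$.
* (F4) $\lambda$ is a trace ($\lambda(gh)=\lambda(hg)$), $\lambda(1)=1$, and $p\lambda=\lambda p=p(1)\lambda$ for $p\in H^*$. In particular $(\lambda\otimes\mathrm{id})\Delta(h)=\lambda(h)1$ and $\lambda^2=\lambda$. Moreover $\chi_R=\sum_jd_j\chi_j$ and $\chi_j\chi_R=d_j\chi_R$.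
* (F5) $\mathfrak g\mathfrak g'=n$. (This will also drop out of Section 4.)

Let $u_i$ be the scalar by which $u$ acts on $V_i$; thus $u_0=1$.

## 2. Determinants of $tstst=\xi s^{-1}$, and the matrices with $\xi^2=i$

The sensible first approach uses the matrix relations that Gauss sums come with. Put $s_{ij}=(\chi_i\otimes\chi_j)(R_{21}R)$, $\mathsf S=(s_{ij})$, $\mathsf T=\mathrm{diag}(u_i)$, choose $D\in K$ with $D^2=n$, and set

$$s=\mathsf S/D,\qquad t=\mathsf T^{-1},\qquad \xi=\mathfrak g/D .$$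

Section 4 will prove

$$s^2=C,\qquad tstst=\xi s^{-1}.\tag{3}$$

Since $\xi^2=\mathfrak g^2/n=\mathfrak g/\mathfrak g'$, Theorem A says exactly that $\xi^2=\pm1$ (with a formula for the sign).

**Determinants on the whole space.** From (3), $\det(t)^3\det(s)^3=\xi^r$. Squaring, and using $\det(s)^2=\det C=\pm1$, gives $\det(t)^6=\pm\xi^{2r}$. This has two defects: the left side involves all the unknown $u_i$, and the exponent of $\xi$ is $2r$ instead of $2$.

**Determinants on a line.** Both defects would vanish if there were a line stable under $s$ and $t$ on which $t=1$. With $s=\sigma$ on it, (3) gives $\sigma^2=\xi\sigma^{-1}$, so $\xi=\sigma^3$. Since $\sigma^4=1$, $\xi^2=\sigma^6=\sigma^2=\pm1$. In Example 2 such a line exists: for $v$ the indicator function of $\{(0,0),(0,1)\}$, $(\mathsf Sv)_{(a,b)}=1+(-1)^a$, so $sv=v$ with $D=2$, and $t=1$ on the support of $v$. In Example 3 it does not: $t=\mathrm{diag}(1,-1,-1,-1)$, so the only candidate is the line of the basis vector at $0$, and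 $\mathsf S$ maps this vector to $(1,1,1,1)$.

**No argument from (3) alone can succeed.** Take

$$s=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad t=\begin{pmatrix}1&0\\0&i\end{pmatrix},\qquad \xi=\frac{1+i}{\sqrt2}.$$

Then $s^2=1$, and
$$sts=\tfrac12\begin{pmatrix}1+i&1-i\\1-i&1+i\end{pmatrix},\qquad tstst=\tfrac12\begin{pmatrix}1+i&1+i\\1+i&-(1+i)\end{pmatrix}=\xi s=\xi s^{-1}.$$
All relations hold, yet $\xi^2=i$. This is the near miss of Section 1 (the twists are $1,i$). So a proof must use something that a Hopf algebra has and these two matrices do not have.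

## 3. Integer matrices commuting with $s$ and $t$

The replacement for the missing line is a *virtual* line: a combination of $(s,t)$-stable subspaces with integer multiplicities, possibly negative, on which $t$ has total determinant $1$ and whose total dimension is $1$. An integer matrix $M$ commuting with $s$ and $t$ provides one. Its generalized eigenspaces $W_\mu$ are stable under $s$ and $t$; counting $W_\mu$ with multiplicity $\mu$, the total dimension is $\sum_\mu\mu\dim W_\mu=\operatorname{tr}M$. If $M_{ii}=\delta_{i0}$, the total dimension is $1$ and only $t_0$ is seen. The one obstacle is that $\mu$ need not be a rational integer, so "raise to the power $\mu$" has no meaning. The lemma removes this obstacle.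

**Lemma 1.** *Let $s,t\in GL_r(K)$ with $t=\mathrm{diag}(t_i)$, $s^4=1$, $s^2$ a matrix with integer entries, and $tstst=\xi s^\eta$ with $\xi\in K^\times$, $\eta\in\{1,-1\}$. Let $M$ be an integer $r\times r$ matrix commuting with $s$ and $t$. Then $(\operatorname{tr}M-\operatorname{tr}Ms^2)/2\in\mathbb Z$ and*
$$\prod_it_i^{6M_{ii}}=\xi^{2\operatorname{tr}M}(-1)^{(\operatorname{tr}M-\operatorname{tr}Ms^2)/2}.$$

**Step 1: take determinants on each $W_\mu$.** Let $W_\mu$ be the generalized eigenspaces of $M$ in $K^r$; they are stable under $s$ and $t$, which commute with $M$. Put $w_\mu=\dim W_\mu$, $\sigma=\det(s|W_\mu)$, $\tau=\det(t|W_\mu)$. The relation gives $\tau^3\sigma^2=\xi^{w_\mu}\sigma^\eta$, so $\tau^6=\xi^{2w_\mu}(\sigma^2)^{\eta-2}$. Now $\sigma^2=\det(s^2|W_\mu)=(-1)^{w_\mu^-}$, where $w_\mu^-$ is the dimension of the $(-1)$-eigenspace of the involution $s^2$ on $W_\mu$. Since $\eta-2$ is odd,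

$$\det(t|W_\mu)^6=\xi^{2w_\mu}(-1)^{w_\mu^-}.\tag{4}$$

**Step 2: replace $\mu$ by an integer $\pi(\mu)$.** The eigenvalues $\mu$ are algebraic integers. Let $k=\mathbb Q(\text{all }\mu)\subset K$, a number field with ring of integers $O_k$. The group $O_k/\mathbb Z$ is finitely generated. It is torsion-free: if $a\in O_k$ and $ma\in\mathbb Z$ with $m\ne0$, then $a\in O_k\cap\mathbb Q=\mathbb Z$. Hence it is free, so $\mathbb Z$ is a direct summand of $O_k$, and there is a $\mathbb Z$-linear map $\pi:O_k\to\mathbb Z$ with $\pi(a)=a$ for all $a\in\mathbb Z$. (The field trace is also $\mathbb Z$-linear with values in $\mathbb Z$, but it multiplies integers by $[k:\mathbb Q]$. Using it would give only the $[k:\mathbb Q]$-th power of the claimed formula.)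

**Step 3: evaluate the three resulting exponents.** We raise (4) to the power $\pi(\mu)$ and multiply over $\mu$.

*The left side.* Let $V_\alpha$ be the $\alpha$-eigenspace of $t$. It is a coordinate subspace, and it is stable under $M$. Put $m_{\mu\alpha}=\dim(W_\mu\cap V_\alpha)$. Since $t$ is diagonalizable and preserves $W_\mu$, we have $W_\mu=\bigoplus_\alpha(W_\mu\cap V_\alpha)$; since $M$ preserves $V_\alpha$, we have $V_\alpha=\bigoplus_\mu(W_\mu\cap V_\alpha)$. Therefore $\sum_\mu\mu\,m_{\mu\alpha}=\operatorname{tr}(M|V_\alpha)=\sum_{i:\,t_i=\alpha}M_{ii}$, an integer, which $\pi$ fixes. So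
$$\prod_\mu\det(t|W_\mu)^{\pi(\mu)}=\prod_\alpha\alpha^{\sum_\mu\pi(\mu)m_{\mu\alpha}}=\prod_\alpha\alpha^{\pi\left(\sum_\mu\mu m_{\mu\alpha}\right)}=\prod_it_i^{M_{ii}}.$$

*The exponent of $\xi$.* $\sum_\mu\pi(\mu)w_\mu=\pi\left(\sum_\mu\mu w_\mu\right)=\pi(\operatorname{tr}M)=\operatorname{tr}M$.

*The exponent of $-1$.* The subspace $\ker(s^2+1)$ is stable under $M$, with generalized eigenspaces $W_\mu\cap\ker(s^2+1)$ of dimension $w_\mu^-$. The projection onto it is $(1-s^2)/2$, which commutes with $M$. Hence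
$$\sum_\mu\mu\,w_\mu^-=\operatorname{tr}\big(M|\ker(s^2+1)\big)=(\operatorname{tr}M-\operatorname{tr}Ms^2)/2 .$$
The left side is an algebraic integer, and the right side is rational because $M$ and $s^2$ have integer entries. So it is an integer, and applying $\pi$ gives $\sum_\mu\pi(\mu)w^-_\mu=(\operatorname{tr}M-\operatorname{tr}Ms^2)/2$.

Putting the three evaluations into the product of the $\pi(\mu)$-th powers of (4) gives the claim. $\square$

**A check.** For the $2\times2$ matrices of Section 2, an integer matrix commuting with $t$ is diagonal, and commuting with $s$ then makes it scalar. So no $M$ with $M_{ii}=\delta_{i0}$ exists there. For $M=1$ the lemma reads $i^6=\xi^4$, and indeed both sides are $-1$.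

The lemma also gives a statement about modular categories. It is not used for Theorem A.

**Theorem B.** *Let $\mathcal C$ be a modular fusion category over an algebraically closed field of characteristic $0$, with simple objects $X_i$ of dimension $d_i$, twists $\theta_i$, braiding $c$, $D^2=\dim\mathcal C$, $s_{ij}=\operatorname{Tr}(c_{X_j,X_i}c_{X_i,X_j})/D$, $t=\mathrm{diag}(\theta_i)$, $\xi=\sum_id_i^2\theta_i/D$, and charge conjugation matrix $C$. If $M$ is an integer matrix commuting with $s$ and $t$, then $(\operatorname{tr}M-\operatorname{tr}MC)/2\in\mathbb Z$ and*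
$$\prod_i\theta_i^{6M_{ii}}=\xi^{2\operatorname{tr}M}(-1)^{(\operatorname{tr}M-\operatorname{tr}MC)/2}.$$
*In particular $\prod_i\theta_i^{12M_{ii}}=\xi^{4\operatorname{tr}M}$.*

*Proof.* The standard relations for modular data are $s^2=C$ and $tstst=\xi s^{-1}$ (for Hopf algebras we derive them in Section 4, with $u_i^{-1}$ in the role of $\theta_i$). If one uses instead the convention in which $s$ is replaced by $Cs=s^{-1}$, the relation reads $tstst=\xi s$. A matrix commutes with $s$ iff it commutes with $s^{-1}$, and Lemma 1 has the same conclusion for $\eta=\pm1$. Here $C$ is a permutation matrix with $C^2=1$, so $s^4=1$ and $s^2$ has integer entries; also $\xi\ne0$ because $tstst$ is invertible. Lemma 1 applies. Squaring gives the last formula. $\square$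

## 4. The relations $\mathsf S^2=nC$ and $\mathsf S\mathsf T^{-1}\mathsf S=\mathfrak g\,\mathsf TC\mathsf S\mathsf T$

This section proves (3) from the facts (F1)–(F4).

**Step 1: produce central elements.** *Let $\chi\in H^*$ be a trace and let $A\in H\otimes H$ commute with all $\Delta(h)$, or with all $\Delta^{op}(h)$. Then $(\chi\otimes\mathrm{id})(A)$ is central.*

Write $A=\sum a\otimes a'$. In the first case, $1\otimes h=(S(h_{(1)})\otimes1)\Delta(h_{(2)})$, so $(1\otimes h)A=(S(h_{(1)})\otimes1)A(h_{(2)}\otimes h_{(3)})$. Applying $\chi\otimes\mathrm{id}$, then cyclicity, then $h_{(2)}S(h_{(1)})=\varepsilon(h)1$: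
$$h\,(\chi\otimes\mathrm{id})(A)=\sum\chi\big(a\,h_{(2)}S(h_{(1)})\big)\,a'h_{(3)}=(\chi\otimes\mathrm{id})(A)\,h .$$
In the second case, $S(h_{(2)})h_{(1)}=\varepsilon(h)1$ gives $1\otimes h=(S(h_{(2)})\otimes1)\Delta^{op}(h_{(1)})$, so $(1\otimes h)A=(S(h_{(3)})\otimes1)A(h_{(2)}\otimes h_{(1)})$. Apply $\chi\otimes\mathrm{id}$ and use cyclicity and $h_{(1)}S(h_{(2)})=\varepsilon(h)1$:
$$h\,(\chi\otimes\mathrm{id})(A)=\sum\chi\big(a\,h_{(2)}S(h_{(3)})\big)\,a'h_{(1)}=(\chi\otimes\mathrm{id})(A)\,h .$$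

Flipping $R\Delta=\Delta^{op}R$ gives $R_{21}\Delta^{op}=\Delta R_{21}$. So $R_{21}R$ commutes with every $\Delta(h)$ and $RR_{21}$ with every $\Delta^{op}(h)$. Hence $z_i:=\Phi(\chi_i)=(\chi_i\otimes\mathrm{id})(R_{21}R)$ and $(\chi_i\otimes\mathrm{id})(RR_{21})$ are both central. Every $\chi_j$ takes the same value on them, because $\chi_i\otimes\chi_j$ is a trace on $H\otimes H$. A central element is determined by its values under the $\chi_j$, so the two coincide. Flipping legs in the second one, we get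

$$z_i=(\chi_i\otimes\mathrm{id})(R_{21}R)=(\chi_i\otimes\mathrm{id})(RR_{21})=(\mathrm{id}\otimes\chi_i)(R_{21}R).\tag{5}$$

Consequently $s_{ij}=\chi_j(z_i)=s_{ji}$, and $z_i$ acts on $V_j$ by the scalar $s_{ij}/d_j$.

**Step 2: $\Phi$ is multiplicative on traces.** We have $(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}$; moving the first leg to the end gives $(\Delta\otimes\mathrm{id})(R_{21})=R_{32}R_{31}$. So $(\Delta\otimes\mathrm{id})(R_{21}R)=R_{32}R_{31}R_{13}R_{23}$. For traces $\chi,\psi$ apply $\chi\otimes\psi\otimes\mathrm{id}$. The inner factor $R_{31}R_{13}$ becomes $\Phi(\chi)$ in leg $3$, which is central by Step 1 and can be pulled out. The result is $\Phi(\chi\psi)=\Phi(\chi)\Phi(\psi)$. With $N_{ik}^l=[V_i\otimes V_k:V_l]$, that is, $\chi_i\chi_k=\sum_lN_{ik}^l\chi_l$, evaluating on $V_j$ gives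

$$s_{ij}s_{kj}=d_j\sum_lN_{ik}^l\,s_{lj}.\tag{6}$$

**Step 3: $\mathsf S^2=nC$; this is where factorizability enters the modular relations.** $\Phi$ is injective and sends $\mathrm{span}(\chi_i)$ into the center $Z(H)$. Both have dimension $r$, so the $z_i$ span $Z(H)$. Let $c_k$ be the scalar of the central element $\Phi(\chi_R)$ on $V_k$. From $\chi_j\chi_R=d_j\chi_R$ and Step 2, $(s_{jk}/d_k)c_k=d_jc_k$ for all $j$. On $V_0$ the element $z_j$ acts by $s_{j0}=\chi_j(1)=d_j$. So if $c_k\neq0$, every $z_j$ acts by the same scalar on $V_k$ and on $V_0$. Since the $z_j$ span $Z(H)$, which separates non-isomorphic simple modules, $k=0$. Thus $c_k=0$ for $k\ne0$, while $c_0=(\chi_R\otimes\varepsilon)(R_{21}R)=\chi_R(1)=n$. Therefore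

$$\sum_jd_js_{lj}=\chi_l(\Phi(\chi_R))=d_lc_l=n\,\delta_{l0},\tag{7}$$

and by (6), $(\mathsf S^2)_{ik}=\sum_js_{ij}s_{kj}=\sum_lN_{ik}^l\sum_jd_js_{lj}=nN_{ik}^0=n\,\delta_{k,i^*}$.

**Step 4: express $s_{lj}$ and $s_{i^*k}$ through $u$.** From (F3), $R_{21}R=\Delta(u^{-1})(u\otimes u)$, so

$$s_{lj}=u_lu_j\sum_mN_{lj}^m\,d_mu_m^{-1}.\tag{8}$$

For the dual index, write $R_{21}R=\sum r'_ar_b\otimes r_ar'_b$, use $\chi_{i^*}=\chi_i\circ S$, and then cyclicity of $\chi_k$:
$$s_{i^*k}=\sum\chi_i\big(S(r_b)S(r'_a)\big)\chi_k(r_ar'_b)=\sum\chi_i\big(S(r_b)S(r'_a)\big)\chi_k(r'_br_a)=(\chi_i\otimes\chi_k)(R^{-1}R_{21}^{-1}),$$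
because $(S\otimes\mathrm{id})R=R^{-1}=(\mathrm{id}\otimes S)R$. And $R^{-1}R_{21}^{-1}=(R_{21}R)^{-1}=\Delta(u)(u^{-1}\otimes u^{-1})$, so

$$s_{i^*k}=u_i^{-1}u_k^{-1}\sum_lN_{ik}^l\,u_ld_l.\tag{9}$$

**Step 5: the third relation.** Comparing coefficients of $\chi_m$ in $\chi_l\chi_R=d_l\chi_R$ gives $\sum_jN_{lj}^md_j=d_ld_m$. Hence by (8), with $\mathfrak g=\chi_R(u^{-1})=\sum_md_m^2u_m^{-1}$,

$$\sum_jd_ju_j^{-1}s_{lj}=u_l\sum_mu_m^{-1}d_m\sum_jN_{lj}^md_j=u_ld_l\,\mathfrak g.\tag{10}$$

Then by (6), (10) and (9),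
$$(\mathsf S\mathsf T^{-1}\mathsf S)_{ik}=\sum_ju_j^{-1}s_{ij}s_{kj}=\sum_lN_{ik}^l\sum_jd_ju_j^{-1}s_{lj}=\mathfrak g\sum_lN_{ik}^lu_ld_l=\mathfrak g\,u_is_{i^*k}u_k,$$
that is, $\mathsf S\mathsf T^{-1}\mathsf S=\mathfrak g\,\mathsf TC\mathsf S\mathsf T$.

(As promised, $\mathfrak g\mathfrak g'=n$ drops out: multiply (10) by $d_l$ and sum over $l$. By (7) the left side is $\sum_jd_ju_j^{-1}n\delta_{j0}=n$; the right side is $\mathfrak g\sum_ld_l^2u_l=\mathfrak g\mathfrak g'$.)

**Step 6: normalize.** With $s=\mathsf S/D$, $t=\mathsf T^{-1}$, $\xi=\mathfrak g/D$ we get $s^2=C$, $s^4=1$ and $Cs=s^3=s^{-1}$. Dividing the third relation by $D^2$ gives $sts=\xi\,t^{-1}s^{-1}t^{-1}$, that is, $tstst=\xi s^{-1}$. This proves (3).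

## 5. Cutting the double braiding open: $M_{ij}=(\chi_i\otimes\lambda\otimes\chi_j)(R_{12}R_{23})$

We need an integer matrix $M$ with $M_{ii}=\delta_{i0}$ that commutes with $\mathsf S$ and $\mathsf T$. The group algebras suggest one. Nondegeneracy says that $\beta(x,z)\beta(z,x)=1$ for all $z$ only if $x=0$. That is a statement about a diagonal: separate the two occurrences of $x$ and average over $z$. Since $\lambda(e_z)=1/n$, this is what (2) does:

$$M_{xy}=\frac1n\sum_z\beta(x,z)\beta(z,y)=\begin{cases}1&\text{if }\beta(x,z)\beta(z,y)=1\text{ for all }z,\\0&\text{otherwise.}\end{cases}$$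

So $M$ has entries $0,1$, and $M_{xx}=1$ iff $x=0$.

* In Example 1, the condition is $xz+zy=0$ for all $z$, so $y=-x$ and $M=C$.
* In Example 2, for $x=(a,b)$, $y=(c,d)$, $z=(z_1,z_2)$, the condition is $az_2+z_1d=0$ for all $z$, so $a=0=d$. Thus $M=vw^{T}$ with $v,w$ the indicator functions of $\{(0,0),(0,1)\}$ and $\{(0,0),(1,0)\}$. As in Section 2, $\mathsf Sv=2v$ and likewise $\mathsf Sw=2w$, so $\mathsf SM=2M=M\mathsf S$; and $\mathsf T=1$ on both supports.
* In Example 3, $\beta(x,y)=(-1)^{x^TBy}$ with $B=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. The condition is $B^Tx+By=0$ modulo $2$, so $y=B^{-1}B^Tx=\begin{pmatrix}0&1\\1&1\end{pmatrix}x$. So $M$ is a permutation matrix that fixes $0$ and permutes the three nonzero elements cyclically.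

Example 3 shows Lemma 1 at work. The eigenvalues of $M$ are $1$ (twice), $\omega$, $\bar\omega$. In $\mathbb Z[\omega]$ take $\pi(a+b\omega)=a$, so $\pi(1)=1$, $\pi(\omega)=0$, $\pi(\bar\omega)=\pi(-1-\omega)=-1$. The virtual line is $W_1-W_{\bar\omega}$, of dimension $2-1=1$. On it $t$ has determinant $(-1)\cdot(-1)^{-1}=1$.

Now let $H$ be arbitrary again. Put
$$P=(\mathrm{id}\otimes\lambda\otimes\mathrm{id})(R_{12}R_{23})=\sum P'\otimes P''\in H\otimes H,\qquad\text{so that } M_{ij}=(\chi_i\otimes\chi_j)(P).$$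

**Step 1: $M_{ij}$ is a non-negative integer and $M_{00}=1$.** We exhibit $M_{ij}$ as the rank of an idempotent. For $p\in H^*$ and $z\in\mathrm{Hom}_K(V_j,V_i)$, or $z\in H$, put
$$Q_p(z)=(\mathrm{id}\otimes p)\big(R(z\otimes1)R_{21}\big)=\sum_{k,l}p(r'_kr_l)\,r_k\,z\,r'_l .$$
By (1), $(\mathrm{id}\otimes\Delta)(R)=R_{13}R_{12}$, and moving the last leg of $(\Delta\otimes\mathrm{id})R=R_{13}R_{23}$ to the front gives $(\mathrm{id}\otimes\Delta)(R_{21})=R_{21}R_{31}$. Hence
$$Q_{pq}(z)=(\mathrm{id}\otimes p\otimes q)\big(R_{13}R_{12}(z\otimes1\otimes1)R_{21}R_{31}\big)=Q_q(Q_p(z)).$$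
Since $\lambda^2=\lambda$, the map $Q_\lambda$ is idempotent. The trace of $z\mapsto xzy$ on $\mathrm{Hom}_K(V_j,V_i)$ is $\chi_i(x)\chi_j(y)$, so
$$\operatorname{tr}\big(Q_\lambda|\mathrm{Hom}_K(V_j,V_i)\big)=\sum_{k,l}\chi_i(r_k)\lambda(r'_kr_l)\chi_j(r'_l)=M_{ij}.$$
In characteristic $0$ the trace of an idempotent is its rank, so $M_{ij}\in\mathbb Z_{\ge0}$. Finally $M_{00}=(\varepsilon\otimes\lambda\otimes\varepsilon)(R_{12}R_{23})=\lambda(1)=1$ by (F2).

**Step 2: $M_{ii}=\delta_{i0}$.** Given Step 1 it suffices to show $\operatorname{tr}M=1$. As $H\cong\bigoplus_i\mathrm{End}_K(V_i)$ and $Q_\lambda$ preserves each two-sided ideal, $\operatorname{tr}M=\operatorname{tr}(Q_\lambda|H)$, the rank of $Q_\lambda$ on $H$. Flipping legs, $Q_p(1)=(\mathrm{id}\otimes p)(RR_{21})=(p\otimes\mathrm{id})(R_{21}R)=\Phi(p)$. By factorizability every element of $H$ is $Q_p(1)$ for a unique $p$, and $Q_\lambda(1)=\Phi(\lambda)\neq0$. Moreover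
$$Q_\lambda(Q_p(1))=Q_{p\lambda}(1)=p(1)\,Q_\lambda(1).$$
So $Q_\lambda(H)=K\,Q_\lambda(1)$ is one-dimensional and $\operatorname{tr}M=1$. The $M_{ii}$ are non-negative integers with sum $1$, and $M_{00}=1$; hence $M_{ii}=\delta_{i0}$.

**Step 3: an exchange identity for $P$, which will give both commutation relations.** Apply $\Delta$ to the middle leg of $R_{12}R_{23}$ and call the legs $1,2,2',3$. By (1) the result is $R_{12'}R_{12}R_{23}R_{2'3}$. Now apply $\lambda$ to leg $2$. On one hand, $(\lambda\otimes\mathrm{id})\Delta=\lambda(\cdot)1$ gives $P_{13}$. On the other hand, leg $2$ occurs only in the inner factor $R_{12}R_{23}$, so we get $R_{12'}P_{13}R_{2'3}$. Thus $R_{12'}P_{13}R_{2'3}=P_{13}$, and for any distinct legs $x,y,z$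

$$R_{xy}P_{xz}=P_{xz}R_{yz}^{-1},\qquad P_{xz}R_{yz}=R_{xy}^{-1}P_{xz}.\tag{11}$$

**Step 4: $M\mathsf T=\mathsf TM$.** With legs in the order $x,y,z$ and $R^{-1}=(S\otimes\mathrm{id})R$, the first identity in (11) reads
$$\sum r_kP'\otimes r'_k\otimes P''=\sum P'\otimes S(r_l)\otimes P''r'_l .$$
We contract it in two ways. First apply $a\otimes b\otimes c\mapsto S(b)a\otimes c$. The left side becomes $\sum S(r'_k)r_kP'\otimes P''=\sum uP'\otimes P''$, and the right side, by $S^2=\mathrm{id}$, becomes $\sum r_lP'\otimes P''r'_l$.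

Second, apply $a\otimes b\otimes c\mapsto a\otimes cb$. The left side becomes $\sum r_kP'\otimes P''r'_k$, and the right side $\sum P'\otimes P''r'_lS(r_l)$. Using $(S\otimes S)R=R$, $\sum r'_lS(r_l)=\sum S(r'_l)S^2(r_l)=\sum S(r'_l)r_l=u$. So this side is $\sum P'\otimes P''u$.

The element $\sum r_kP'\otimes P''r_k'$ occurs in both, so $(u\otimes1)P=P(1\otimes u)$. Applying $\chi_i\otimes\chi_j$ gives $u_iM_{ij}=M_{ij}u_j$.

**Step 5: $M\mathsf S=\mathsf SM$.** First we turn the sum over the middle index into $\lambda$. If $z$ is central and acts on $V_j$ by $\zeta_j$, then $\chi_j(z)\chi_j(h)=d_j\zeta_j\chi_j(h)=d_j\chi_j(zh)$; summing, $\sum_j\chi_j(z)\chi_j(h)=\chi_R(zh)=n\lambda(zh)$. With $z=z_i$ this says $\sum_js_{ij}\chi_j=n\lambda(z_i\,\cdot)$.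

Let legs $1,2,3$ carry $\chi_i,\lambda,\chi_k$. Writing $z_i=(\chi_i\otimes\mathrm{id})(RR_{21})$ by (5), and using the first identity of (11) in the form $R_{21}P_{23}=P_{23}R_{13}^{-1}$,
$$(\mathsf SM)_{ik}=n(\lambda\otimes\chi_k)\big((z_i\otimes1)P\big)=n(\chi_i\otimes\lambda\otimes\chi_k)(R_{12}R_{21}P_{23})=n(\chi_i\otimes\lambda\otimes\chi_k)(R_{12}P_{23}R_{13}^{-1}).$$
Similarly, by the symmetry $s_{jk}=s_{kj}$, writing $z_k=(\mathrm{id}\otimes\chi_k)(R_{21}R)$ on legs $2,3$ by (5), and using the second identity of (11) in the form $P_{12}R_{32}=R_{13}^{-1}P_{12}$,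
$$(M\mathsf S)_{ik}=n(\chi_i\otimes\lambda)\big(P(1\otimes z_k)\big)=n(\chi_i\otimes\lambda\otimes\chi_k)(P_{12}R_{32}R_{23})=n(\chi_i\otimes\lambda\otimes\chi_k)(R_{13}^{-1}P_{12}R_{23}).$$
Now insert the definition of $P$, which adds one more leg carrying $\lambda$. Both $(\mathrm{id}\otimes\lambda\otimes\mathrm{id})(R_{12}P_{23})$ and $(\mathrm{id}\otimes\lambda\otimes\mathrm{id})(P_{12}R_{23})$ equal
$$Y=(\mathrm{id}\otimes\lambda\otimes\lambda\otimes\mathrm{id})(R_{12}R_{23}R_{34})\in H\otimes H .$$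
The factor $R_{13}^{-1}$ does not touch the $\lambda$-leg, so
$$(\mathsf SM)_{ik}=n(\chi_i\otimes\chi_k)(YR^{-1}),\qquad (M\mathsf S)_{ik}=n(\chi_i\otimes\chi_k)(R^{-1}Y).$$
These are equal because $\chi_i\otimes\chi_k$ is a trace on $H\otimes H$.

## 6. The sign $(-1)^{(e-1)/2}$: proof of Theorem A

By Section 5, $M$ is an integer matrix commuting with $s=\mathsf S/D$ and $t=\mathsf T^{-1}$. By Section 4, $s^4=1$, $s^2=C$ is a permutation matrix and so has integer entries, and $tstst=\xi s^{-1}$ with $\xi=\mathfrak g/D\neq0$ (as $\mathfrak g\mathfrak g'=n\ne 0$). So Lemma 1 applies with $\eta=-1$. We compute its ingredients. Since $M_{ii}=\delta_{i0}$ and $t_0=u_0^{-1}=1$, the left side is $t_0^6=1$. Next, $\operatorname{tr}M=1$ and $\operatorname{tr}(Ms^2)=\operatorname{tr}(MC)=\sum_iM_{ii^*}=e$. Hence $(1-e)/2$ is an integer and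

$$1=\xi^2(-1)^{(1-e)/2},\qquad \xi^2=\frac{\mathfrak g^2}{n}=\frac{\mathfrak g}{\mathfrak g'} .$$

Therefore $\mathfrak g'=(-1)^{(e-1)/2}\mathfrak g$, and in particular $\mathfrak g^2=\mathfrak g'^2$. The integer $e$ is odd because $(1-e)/2\in\mathbb Z$, and positive because all $M_{ii^*}\ge0$ and $0^*=0$ give $e\ge M_{00}=1$. The second formula for $e$ in (2) follows from $\chi_{i^*}=\chi_i\circ S$ and $(\mathrm{id}\otimes S)R=R^{-1}$. The parity of $n$ was never used. $\blacksquare$

**The sign in the examples.** In Example 1, $M=C$, so $e=\operatorname{tr}(C^2)=3$ and $\mathfrak g'=-\mathfrak g$. In Examples 2 and 3, $C=1$, so $e=\operatorname{tr}M=1$ and $\mathfrak g'=\mathfrak g$. This agrees with Section 1. For a general group algebra, $e=\sum_xM_{x,-x}$ is the number of $x$ with $\beta(x,z)=\beta(z,x)$ for all $z$.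

## 7. All four values $\pm\sqrt n,\ \pm i\sqrt n$ in even dimension, and a quasi-Hopf algebra with $\mathfrak g^2=-\mathfrak g'^2$

Over $\mathbb C$, combining $\mathfrak g'=\pm\mathfrak g$ with $\mathfrak g\mathfrak g'=n$ gives $\mathfrak g^2=\pm n$, so $\mathfrak g\in\{\pm\sqrt n,\pm i\sqrt n\}$. All four values, and both signs in $\mathfrak g'=\pm\mathfrak g$, occur with $n$ even. Examples 2 and 3 have $n=4$ and $\mathfrak g=\mathfrak g'=\pm2=\pm\sqrt n$. The numbers $\mathfrak g,\mathfrak g'$ are multiplicative under tensor products; tensoring Examples 2 and 3 with Example 1 gives $n=12$ and $\mathfrak g=\pm2\cdot i\sqrt3=\pm i\sqrt{12}$, with $\mathfrak g'=-\mathfrak g$.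

"Hopf" cannot be weakened to "quasi-Hopf". The semion category, $\mathrm{Vec}_{\mathbb Z/2}$ with nontrivial associator and twists $1,i$, is the representation category of a $2$-dimensional factorizable quasi-Hopf algebra. Its Gauss sums are $1\pm i$, with squares $\pm2i$, so there $\mathfrak g^2=-\mathfrak g'^2$. Its modular data are the $2\times2$ matrices of Section 2, and by the check after Lemma 1 only scalar integer matrices commute with them. A matrix with the properties proved for $M$ in Section 5 does not exist in that case.
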